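\title{A counterexample to power decay for multilinear oscillatory integrals}

\begin{abstract}
We consider integrals $\int_B e^{i\lambda\psi}\prod_j f_j\circ\varphi_j$ over a ball $B\subset\mathbb R^D$, with real analytic $\psi$ and $\varphi_j$ and with arbitrary bounded continuous $f_j$. A conjecture from a paper of Christ predicts a bound $C|\lambda|^{-\delta}\prod_j\|f_j\|_{L^\infty}$ whenever $\psi$ is not locally a sum $\sum_j h_j\circ\varphi_j$ with analytic $h_j$. We disprove it in $\mathbb R^3$, with $\psi=x_1^2$ and seven linear forms $\varphi_j=x_0+\theta_jx_1+\theta_j^2x_2$. Power decay fails for explicit $\theta$, and for almost every $\theta\in\mathbb R^7$ the norm of the multilinear form is at least $c_\delta|\lambda|^{-\delta}$ for every $\delta>0$ and every $|\lambda|\ge1$. The counterexample extends to every $D\ge3$ and to any number of maps $\varphi_j$ that is at least seven. The mechanism is a derivation on $\mathbb Z[\theta_1,\dots,\theta_7]$, which writes $x_1^2$ as a sum of functions of the $\varphi_j$ on a countable dense set.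
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B\subset\mathbb R^D$ be a ball, let $\psi$ be a real function on $B$, and let $\varphi_j:B\to\mathbb R^{d_j}$ be finitely many maps. In the integral
\[
\int_B e^{i\lambda\psi(x)}\prod_{j}f_j(\varphi_j(x))\,dx
\]
each factor $f_j$ sees the point $x$ only through $\varphi_j(x)$. The integral is at most $|B|\prod_j\|f_j\|_{L^\infty}$, and one asks whether the oscillation of $e^{i\lambda\psi}$ improves this bound as $|\lambda|\to\infty$, uniformly in the $f_j$. The $f_j$ may depend on $\lambda$ and may oscillate as well, and they can use this freedom to cancel the phase: if $\psi=\sum_jh_j\circ\varphi_j$ on $B$ with real continuous $h_j$, then the choice $f_j=e^{-i\lambda h_j}$ makes the integral equal to $|B|$ for every $\lambda$. The following conjecture, taken from Christ's paper \cite{Christ}, says that for analytic data the local form of this obstruction is the only one.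

\medskip
\noindent\textbf{Conjecture.} \emph{Let $J$ be a nonempty finite set, let $D\ge2$, let $d_j\ge1$ for $j\in J$, and let $B\subset\mathbb R^D$ be a closed ball of finite radius. Let $\varphi_j:B\to\mathbb R^{d_j}$ $(j\in J)$ and $\psi:B\to\mathbb R$ be real analytic in an open neighborhood of $B$, with each $\varphi_j$ nonconstant. Suppose that there is no nonempty open subset $U$ of $B$ on which $\psi=\sum_{j\in J}h_j\circ\varphi_j$ with each $h_j$ real valued and real analytic on an open neighborhood of $\varphi_j(U)$ in $\mathbb R^{d_j}$. Then there exist $\delta>0$ and $C<\infty$ such that}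
\begin{equation}\label{eq:decay}
\Big|\int_B e^{i\lambda\psi(x)}\prod_{j\in J}f_j(\varphi_j(x))\,dx\Big|\le C|\lambda|^{-\delta}\prod_{j\in J}\|f_j\|_{L^\infty}
\end{equation}
\emph{for all $\lambda\in\mathbb R\setminus\{0\}$ and all continuous $f_j:\mathbb R^{d_j}\to\mathbb C$.}
\medskip

The model case supports the conjecture. In the plane take $\varphi_1=x_0$, $\varphi_2=x_1$, $\psi=x_0x_1$, and integrate over the square $[-1,1]^2$ in place of a ball. The operator $\partial_0\partial_1$ annihilates every sum $h_1(x_0)+h_2(x_1)$, while $\partial_0\partial_1\psi=1$, so $\psi$ is nowhere such a sum. With $f_1,f_2$ cut off to $[-1,1]$ and $\widehat f_1(\xi)=\int f_1(s)e^{is\xi}\,ds$, the integral equals $\int\widehat f_1(\lambda x_1)f_2(x_1)\,dx_1$, and the Cauchy--Schwarz inequality and Plancherel's theorem bound it by $(2\pi/|\lambda|)^{1/2}\|f_1\|_{L^2}\|f_2\|_{L^2}$. More generally, the conjecture is known to hold when $D=2$, all $d_j=1$, all $\varphi_j$ are linear, and $\psi$ is a polynomial.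

Our counterexample looks much like the model case. Write $x=(x_0,x_1,x_2)\in\mathbb R^3$, let $\theta_1,\dots,\theta_7$ be distinct nonzero real numbers, and put
\begin{equation}\label{eq:data}
\varphi_j(x)=x_0+\theta_jx_1+\theta_j^2x_2\quad(1\le j\le7),\qquad\psi(x)=x_1^2 .
\end{equation}
Let $\mathcal A=\partial_1^2-\partial_0\partial_2$. For every function $h$ of class $C^2$ we have $\mathcal A(h\circ\varphi_j)=(\theta_j^2-1\cdot\theta_j^2)\,h''\circ\varphi_j=0$, while $\mathcal A\psi=2$. Hence $\psi$ is not of the form $\sum_jh_j\circ\varphi_j$ on any nonempty open set, even with $h_j\in C^2$, and the data \eqref{eq:data} satisfy the hypotheses of the conjecture on every ball.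

\begin{theorem}\label{thm:explicit}
Let $\theta_j\in(j,j+\frac12]$, $1\le j\le7$, be the explicit distinct numbers defined in \eqref{eq:theta} below. For the data \eqref{eq:data} with $B$ the closed unit ball of $\mathbb R^3$, there are no $\delta>0$ and $C<\infty$ for which \eqref{eq:decay} holds.
\end{theorem}

\begin{theorem}\label{thm:range}
The conjecture fails for every $D\ge3$, every $|J|\ge7$, and every choice of dimensions $d_j\ge1$, with linear $\varphi_j$ and $\psi=x_1^2$.
\end{theorem}

The failure is neither special to the numbers \eqref{eq:theta} nor confined to a sparse sequence of frequencies $\lambda$.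

\begin{theorem}\label{thm:generic}
For Lebesgue-almost every $\theta\in\mathbb R^7$ the following holds for the data \eqref{eq:data} and every closed ball $B\subset\mathbb R^3$ of positive radius: for each $\delta>0$ there is $c>0$ such that for every real $\lambda$ with $|\lambda|\ge1$,
\[
\sup\Big\{\Big|\int_Be^{i\lambda\psi}\prod_{j=1}^7f_j(\varphi_j(x))\,dx\Big|\;:\;f_j\in C(\mathbb R,\mathbb C),\ \|f_j\|_{L^\infty}\le1\Big\}\ \ge\ c\,|\lambda|^{-\delta}.
\]
\end{theorem}

Given $\delta$ and $C$, apply Theorem~\ref{thm:generic} with $\delta/2$: the bound \eqref{eq:decay} then fails at every sufficiently large $|\lambda|$. We make no claim about $D=2$ or about $|J|\le6$.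

The hypothesis of the conjecture concerns analytic $h_j$, while \eqref{eq:decay} allows $f_j=e^{-i\lambda h_j}$ with $h_j$ as rough as one likes; the proof exploits this gap. Section~\ref{sec:sublevel} reduces the disproof to finding continuous $h_j$ such that $\psi-\sum_jh_j\circ\varphi_j$ is at most $\varepsilon$ in absolute value on a set of measure $\varepsilon^{o(1)}$. Section~\ref{sec:identity} contains the main idea, an exact identity $x_1^2=\sum_jh_j(\varphi_j(x))$ on a countable dense set. Section~\ref{sec:thicken} thickens finite pieces of this set to unions of cubes; their measure is governed by how small an integer polynomial can be at $\theta$. This Diophantine quantity is bounded below by hand for explicit $\theta$ in Section~\ref{sec:explicit}, which gives Theorems~\ref{thm:explicit} and~\ref{thm:range} without any outside input, and by a theorem of Kleinbock and Margulis for almost every $\theta$ in Section~\ref{sec:generic}.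

\section{From oscillatory integrals to sublevel sets}\label{sec:sublevel}

If $G=\psi-\sum_jh_j\circ\varphi_j$ satisfies $|G|\le\varepsilon$ on a large set, then $e^{i\lambda G}$ does not oscillate there for $|\lambda|\le1/\varepsilon$. The rest of $B$ could still cancel this contribution at a given $\lambda$. Averaging in $\lambda$ against a weight with nonnegative Fourier transform rules this out. We use
\begin{equation}\label{eq:fejer}
F(u)=\int_{-1}^1(1-|\tau|)e^{i\tau u}\,d\tau=\Big(\frac{\sin(u/2)}{u/2}\Big)^2\ge0 .
\end{equation}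
From $\sin v\ge v-v^3/6$ for $0\le v\le\frac12$ we get $F\ge(23/24)^2\ge\frac12$ on $[-1,1]$. Therefore, for every set $E\subset\mathbb R^D$ of finite measure, every real measurable $G$ on $E$ and every $\varepsilon>0$,
\begin{equation}\label{eq:average}
\big|\{x\in E:|G(x)|\le\varepsilon\}\big|\le2\int_EF(G/\varepsilon)\,dx\le2\int_{-1}^1\Big|\int_Ee^{i(\tau/\varepsilon)G}\,dx\Big|\,d\tau .
\end{equation}

\begin{lemma}\label{lem:sublevel}
Suppose that \eqref{eq:decay} holds for some data $(B,\varphi_j,\psi)$. Then there are $\delta\in(0,\frac12]$ and $C<\infty$ such that for all $\varepsilon\in(0,1]$ and all continuous $h_j:\mathbb R^{d_j}\to\mathbb R$,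
\[
\Big|\Big\{x\in B:\ \Big|\psi-\sum_jh_j\circ\varphi_j\Big|\le\varepsilon\Big\}\Big|\le8C\varepsilon^\delta .
\]
\end{lemma}

\begin{proof}
We may replace $\delta$ by $\min(\delta,\frac12)$ and $C$ by $\max(C,|B|)$ in \eqref{eq:decay}: for $|\lambda|\ge1$ a smaller exponent gives a weaker bound, and for $|\lambda|<1$ the trivial bound $|B|\prod_j\|f_j\|_{L^\infty}$ suffices. Let $G=\psi-\sum_jh_j\circ\varphi_j$. For $\tau\ne0$ apply \eqref{eq:decay} with $\lambda=\tau/\varepsilon$ and with the continuous unimodular functions $f_j=e^{-i\lambda h_j}$; this bounds the inner integral in \eqref{eq:average}, with $E=B$, by $C(|\tau|/\varepsilon)^{-\delta}$. The measure in question is therefore at most $2C\varepsilon^\delta\int_{-1}^1|\tau|^{-\delta}d\tau=4C\varepsilon^\delta/(1-\delta)\le8C\varepsilon^\delta$.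
\end{proof}

\begin{remark}
The lemma shows that the hypothesis of the conjecture is necessary for \eqref{eq:decay} when $B$ has positive radius. If $\psi=\sum_jh_j\circ\varphi_j$ on $U$, take a closed ball $U'\subset U$ of positive radius and extend each $h_j$ from the compact set $\varphi_j(U')$ to a continuous function on $\mathbb R^{d_j}$. Every sublevel set then has measure at least $|U'|$.
\end{remark}

\begin{remark}\label{rem:cubes}
For the data \eqref{eq:data} a large sublevel set must be scattered. Let the $h_j$ be continuous and let $|G|\le\varepsilon$ on a cube $K$ of side $r$. Fix a smooth $\chi_0\ge0$, $\chi_0\neq0$, supported in the interior of the unit cube, and let $\chi$ be its translate and dilate to $K$. Integration by parts gives $\int(h\circ\varphi_j)\,\mathcal A\chi=0$ for polynomial $h$, hence for continuous $h$ by uniform approximation on the interval $\varphi_j(K)$. Thus $2\int\chi=\int\psi\,\mathcal A\chi=\int G\,\mathcal A\chi$, that is, $2r^3\int\chi_0\le\varepsilon r\int|\mathcal A\chi_0|$. So $r^2\le C_0\varepsilon$ with an absolute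 constant $C_0$, and the set we are looking for has to consist of very many very small pieces.
\end{remark}

\section{An identity on a countable dense set}\label{sec:identity}

Attach to $x\in\mathbb R^3$ the polynomial $p_x(t)=x_0+x_1t+x_2t^2$, so that $\varphi_j(x)=p_x(\theta_j)$. Since $\psi$ is quadratic, the first attempt is $h_j(y)=a_jy^2$. From
\[
p_x(t)^2=x_0^2+2x_0x_1\,t+(x_1^2+2x_0x_2)\,t^2+2x_1x_2\,t^3+x_2^2\,t^4
\]
we see that $\sum_ja_j\varphi_j^2$ lies in the span of the five coefficients, however many values of $t$ are used, and there $x_1^2$ occurs only together with $2x_0x_2$. In contrast, $x_0^2$ is the constant term of $p_x^2$ and can be recovered from finitely many values by Lagrange interpolation. We recall the case that we need. For distinct $\theta_1,\dots,\theta_7$ and every real polynomial $g$ of degree at most $6$,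
\begin{equation}\label{eq:lagrange}
g(0)=\sum_{j=1}^7c_j\,g(\theta_j),\qquad c_j=\prod_{i\ne j}\frac{\theta_i}{\theta_i-\theta_j},
\end{equation}
because $g(t)-\sum_jg(\theta_j)\prod_{i\ne j}\frac{t-\theta_i}{\theta_j-\theta_i}$ has degree at most $6$ and seven zeros, and so vanishes identically.

We therefore want an operation that moves $x_1$ into the constant term. Differentiation does this, since $p_x'(t)=x_1+2x_2t$, but for real $x$ the number $p_x'(\theta_j)$ is not a function of the number $p_x(\theta_j)$. Suppose, however, that $\theta_1,\dots,\theta_7$ are algebraically independent, meaning that no nonzero integer polynomial vanishes at $\theta$, and that the coordinates of $x$ lie in the ring $\mathbb Z[\theta_1,\dots,\theta_7]$. Then the number $\varphi_j(x)$ determines a polynomial expression in $\theta$, and this expression can be differentiated. If $\mathcal D$ is such a differentiation, with $\mathcal D\theta_j=v_j$, the product rule gives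
\[
\mathcal D\varphi_j(x)=\mathcal Dx_0+\theta_j\,\mathcal Dx_1+\theta_j^2\,\mathcal Dx_2+v_j\,(x_1+2\theta_jx_2).
\]
The price is the appearance of the unwanted terms $\mathcal Dx_k$, which occupy the powers $1,\theta_j,\theta_j^2$. With $v_j=1$ the constant term would be $x_1+\mathcal Dx_0$. With $v_j=1/\theta_j$ the coordinate $x_1$ sits alone at the power $\theta_j^{-1}$, and multiplication by $\theta_j$ makes it the constant term of a cubic. The square of a cubic has degree $6$, and this is why seven forms are needed.

To make this precise we work with polynomials rather than with their values. Let $\theta_1,\dots,\theta_7$ be distinct and nonzero, write $\mathbb Z[T]=\mathbb Z[T_1,\dots,T_7]$, and define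
\begin{equation}\label{eq:derivation}
\mathcal D:\mathbb Z[T]\to\mathbb R,\qquad\mathcal DY=\sum_{i=1}^7\frac1{\theta_i}\,\frac{\partial Y}{\partial T_i}(\theta).
\end{equation}
This map is additive and satisfies $\mathcal D(YZ)=Y(\theta)\,\mathcal DZ+Z(\theta)\,\mathcal DY$; moreover $\mathcal DT_j=1/\theta_j$ and $\mathcal D(T_j^2)=2$.

\begin{lemma}\label{lem:identity}
Let $\theta_1,\dots,\theta_7$ be distinct and nonzero. For $P_0,P_1,P_2\in\mathbb Z[T]$ put $Y_j=P_0+T_jP_1+T_j^2P_2$. Then
\[
P_1(\theta)^2=\sum_{j=1}^7c_j\,(\theta_j\,\mathcal DY_j)^2 .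
\]
\end{lemma}

\begin{proof}
By the product rule $\mathcal D(T_jP_1)=\theta_j\mathcal DP_1+\theta_j^{-1}P_1(\theta)$ and $\mathcal D(T_j^2P_2)=\theta_j^2\mathcal DP_2+2P_2(\theta)$. Hence $\theta_j\mathcal DY_j=q(\theta_j)$, where
\[
q(t)=P_1(\theta)+\big(\mathcal DP_0+2P_2(\theta)\big)\,t+\mathcal DP_1\,t^2+\mathcal DP_2\,t^3
\]
is a real polynomial that does not depend on $j$. Apply \eqref{eq:lagrange} to $g=q^2$.
\end{proof}

Suppose again that the $\theta_j$ are algebraically independent, and let $\Gamma=\{Y(\theta):Y\in\mathbb Z[T]\}$. This set is countable, and it is dense in $\mathbb R$ because it contains $\mathbb Z+\mathbb Z\theta_1$ with $\theta_1$ irrational. Each $y\in\Gamma$ is $Y(\theta)$ for exactly one $Y$, so $h_j(Y(\theta))=c_j(\theta_j\mathcal DY)^2$ defines a function on $\Gamma$. For $x=(P_0(\theta),P_1(\theta),P_2(\theta))$ we have $\varphi_j(x)=Y_j(\theta)$, and Lemma~\ref{lem:identity} says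
\begin{equation}\label{eq:exact}
x_1^2=\sum_{j=1}^7h_j(\varphi_j(x))\qquad\text{for all }x\in\Gamma^3 .
\end{equation}

\begin{example}\label{ex:points}
At $x=(0,1,0)$ we have $Y_j=T_j$, $\theta_j\mathcal DY_j=1$ and $q=1$, and \eqref{eq:exact} reads $1=\sum_jc_j$. At $\tilde x=(\theta_1,0,0)$ we have $Y_j=T_1$, $\theta_j\mathcal DY_j=\theta_j/\theta_1$ and $q(t)=t/\theta_1$, and \eqref{eq:exact} reads $0=\sum_jc_j\theta_j^2/\theta_1^2$. The two points have the same image $\theta_1$ under $\varphi_1$, and $h_1$ assigns the same value $c_1$ in both sums, as it must. The functions $h_j$ are far from continuous: $h_1(m\theta_1+n)=c_1m^2$ for integers $m,n$, so $h_1$ is unbounded on every interval. Some independence of $\theta$ is needed: if $\theta_1=a/b$ is rational, then $Y=bT_1-a$ has the same value as the zero polynomial, but $\mathcal DY=b/\theta_1\neq0$.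
\end{example}

\begin{remark}
The same computation in the plane gives nothing. For $\varphi_j=x_0+\theta_jx_1$ one gets $\theta_j\mathcal D\varphi_j=x_1+\theta_j\mathcal Dx_0+\theta_j^2\mathcal Dx_1$, so $x_1^k$ is obtained from $2k+1$ forms. But $x_1^k$ is the leading coefficient of $(x_0+tx_1)^k$, hence by interpolation a linear combination of the powers $\varphi_j^k$ of any $k+1$ of the forms, and the hypothesis of the conjecture fails. In \eqref{eq:data} the single operator $\mathcal A$ annihilates functions of $x_0+tx_1+t^2x_2$ for every $t$, so the hypothesis survives however many forms are used.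
\end{remark}

\section{Thickening to sets of positive measure}\label{sec:thicken}

The set $\Gamma^3$ has measure zero. To obtain positive measure we keep finitely many of its points, replace each point by a small cube, and let $h_j$ be constant on the projection of each cube under $\varphi_j$. This is consistent as long as the projections that belong to different polynomials $Y$ do not overlap, so the size of the cubes is limited by the smallest gap between the values $Y(\theta)$.

For integers $N,H\ge1$ let $\mathcal P_N(H)$ be the set of polynomials in $\mathbb Z[T]$ of degree less than $N$ in each variable, with all coefficients of absolute value at most $H$. There are $N^7$ monomials available, so $\#\mathcal P_N(H)=(2H+1)^{N^7}$. If $P_0,P_1,P_2\in\mathcal P_N(H)$, then $Y_j\in\mathcal P_{N+2}(3H)$, and the difference of two such polynomials lies in $\mathcal P_{N+2}(6H)$. This explains the hypothesis \eqref{eq:separation}, which replaces algebraic independence.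

\begin{proposition}\label{prop:thicken}
Let $\theta_1,\dots,\theta_7$ be distinct and nonzero, let $M\ge1$ satisfy $|\theta_j|\le M$ for all $j$, and let $0<\kappa_0\le\frac14$. Let $N,H\ge1$ be integers and let $\sigma\in(0,1)$ satisfy
\begin{equation}\label{eq:separation}
|R(\theta)|\ge\sigma\qquad\text{for all }0\ne R\in\mathcal P_{N+2}(6H).
\end{equation}
Put $X=N^7M^{7N}H$ and $\rho=\sigma/(12M^2)$. Then there are continuous $h_j:\mathbb R\to\mathbb R$ and a set $S\subset[-2\kappa_0,2\kappa_0]^3$ such that, for the data \eqref{eq:data},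
\[
\Big|\psi-\sum_{j=1}^7h_j\circ\varphi_j\Big|\le\rho\ \text{ on }S,\qquad|S|=\Big((2H+1)^{N^7}\,\frac{2\rho\kappa_0}{X}\Big)^3 .
\]
\end{proposition}

\begin{proof}
Every $P\in\mathcal P_N(H)$ has at most $N^7$ terms, each of size at most $HM^{7N}$ at $\theta$, so $|P(\theta)|\le X$. We rescale by $\kappa=\kappa_0/X$, which is harmless because $\psi$ and the $\varphi_j$ are homogeneous. For $P=(P_0,P_1,P_2)\in\mathcal P_N(H)^3$ write $P(\theta)=(P_0(\theta),P_1(\theta),P_2(\theta))$, and let
\[
S=\big\{\kappa\,(P(\theta)+u):\ P\in\mathcal P_N(H)^3,\ u\in[-\rho,\rho]^3\big\}.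
\]

\emph{Size of $S$.} Since $\rho\le1\le X$, each coordinate of a point of $S$ is at most $\kappa(X+\rho)\le2\kappa_0$ in absolute value. If $P\ne\tilde P$, then some $P_k-\tilde P_k$ is a nonzero element of $\mathcal P_N(2H)\subset\mathcal P_{N+2}(6H)$, and \eqref{eq:separation} gives $|P_k(\theta)-\tilde P_k(\theta)|\ge\sigma>2\rho$. So $S$ is a disjoint union of $(2H+1)^{3N^7}$ cubes of side $2\rho\kappa$, and $|S|$ is as stated.

\emph{The functions $h_j$.} Let $\mathcal Y_j=\{P_0+T_jP_1+T_j^2P_2:\ P_k\in\mathcal P_N(H)\}$, a finite subset of $\mathcal P_{N+2}(3H)$. If $Y\ne\tilde Y$ lie in $\mathcal Y_j$, then $|Y(\theta)-\tilde Y(\theta)|\ge\sigma$ by \eqref{eq:separation}. Hence the closed intervals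
\[
I_Y=\big[\kappa\,(Y(\theta)-\tfrac\sigma4),\ \kappa\,(Y(\theta)+\tfrac\sigma4)\big],\qquad Y\in\mathcal Y_j,
\]
are pairwise disjoint. Let $h_j$ be equal to the constant $\kappa^2c_j(\theta_j\mathcal DY)^2$ on $I_Y$, affine on each bounded gap between consecutive intervals, and constant on the two unbounded gaps, so that $h_j$ is continuous on $\mathbb R$.

\emph{Verification.} Let $x=\kappa(P(\theta)+u)\in S$ and $Y_j=P_0+T_jP_1+T_j^2P_2$. By linearity $\varphi_j(x)=\kappa\,(Y_j(\theta)+\varphi_j(u))$, and $|\varphi_j(u)|\le(1+M+M^2)\rho\le3M^2\rho=\sigma/4$. So $\varphi_j(x)\in I_{Y_j}$, and Lemma~\ref{lem:identity} gives $\sum_jh_j(\varphi_j(x))=\kappa^2P_1(\theta)^2$. Consequently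
\[
\Big|\psi(x)-\sum_jh_j(\varphi_j(x))\Big|=\kappa^2\,|u_1|\,|2P_1(\theta)+u_1|\le\kappa^2\rho\cdot3X=\frac{3\kappa_0^2}{X}\,\rho\le\rho,
\]
where the last step uses $\kappa_0\le\frac14$ and $X\ge1$.
\end{proof}

Which $\sigma$ do we need, and which can we hope for? Fix $N$, put $L=N+2$, let $H$ be large, and suppose that \eqref{eq:separation} holds with $\sigma\approx H^{-E}$, up to factors independent of $H$. Then $\rho\approx H^{-E}$ and $|S|\approx(H^{N^7-1}\rho)^3\approx\rho^{\,3(1-(N^7-1)/E)}$. To contradict Lemma~\ref{lem:sublevel} for every $\delta>0$ we need $E/N^7\to1$ as $N\to\infty$. On the other hand, the $(6H+1)^{L^7}$ polynomials in $\mathcal P_L(6H)$ with nonnegative coefficients take values in an interval of length $O(H)$, so two of these values differ by $O(H^{1-L^7})$, and $E$ cannot be smaller than $L^7-1$. The requirement is thus close to optimal but compatible with the obstruction, since $(N+2)^7/N^7\to1$: multiplication by $T_j$ and $T_j^2$ enlarges the box of exponents $\{0,\dots,N-1\}^7$ only by a boundary layer. In the next two sections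 we obtain $E=L^7$.

\section{Explicit parameters}\label{sec:explicit}

The idea is visible in one variable. Let $\theta=r+\tau$ with $r$ an integer and $b^{-1}\le\tau\le2b^{-1}$, and let $R\ne0$ be an integer polynomial of degree less than $L$ with coefficients of size at most $H$. Then $R(\theta)=\sum_{a<L}R_a\tau^a$, where the Taylor coefficients $R_a=R^{(a)}(r)/a!$ are integers, not all zero, and bounded by $KH$ with $K$ depending on $r$ and $L$ only. The first nonzero term $R_a\tau^a$ has size at least $b^{-a}$, and the later terms add up to at most $LKH\,2^Lb^{-a-1}$. For $b\ge2^{L+1}LKH$ this gives $|R(\theta)|\ge\frac12b^{-(L-1)}$, and for $b$ comparable to $H$ this is the exponent that the pigeonhole principle allows.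

Two modifications are needed. In seven variables we take $\tau_j\approx b^{-L^{j-1}}$, so that the monomials $\tau^\alpha$, $\alpha\in\{0,\dots,L-1\}^7$, have the sizes $b^{-e}$ with each $e\in\{0,\dots,L^7-1\}$ occurring exactly once. And since the bound is efficient only for $H$ comparable to $b$ and for one value of $L$, while we need $N\to\infty$, we let $\theta_j$ be the sum of a series with one term for each $N$. At stage $N$ the earlier terms form a rational number whose denominator is negligible compared with $b_N$, and the later terms change $\tau_j$ by a factor of at most $2$.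

For $n\ge1$ let $L_n=n+2$. Define powers of two $b_1,b_2,\dots$ recursively: put $Q_1=1$ and $Q_n=b_{n-1}^{L_{n-1}^6}$ for $n\ge2$, put
\[
W_n=12\,L_n^{14}\,32^{7L_n}\,Q_n^{7L_n},
\]
and let $b_n$ be a power of two, for instance the least one, with $b_n\ge(2W_n)^{L_n^7+1}$. Define
\begin{equation}\label{eq:theta}
\theta_j=j+\sum_{n\ge1}b_n^{-L_n^{\,j-1}},\qquad1\le j\le7 .
\end{equation}
We have $b_1\ge4$ and $b_n\ge W_n\ge2Q_n\ge2b_{n-1}$ for $n\ge2$. The series in \eqref{eq:theta} is therefore at most $\sum_nb_n^{-1}\le2/b_1\le\frac12$, so that $\theta_j\in(j,j+\frac12]$. The $\theta_j$ are distinct and nonzero, and we may take $M=8$.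

\begin{lemma}\label{lem:explicit}
Let $\theta$ be given by \eqref{eq:theta}. For $N\ge1$ let $L=N+2$ and $H=\lfloor b_N/W_N\rfloor$. Then $H\ge24\cdot8^2\,N^7\,8^{7N}$, and $|R(\theta)|\ge H^{-L^7}$ for all $0\ne R\in\mathcal P_L(6H)$.
\end{lemma}

\begin{proof}
Write $b=b_N$, $Q=Q_N$, $W=W_N$. Since $b/W\ge2(2W)^{L^7}$ and the right side is an integer,
\begin{equation}\label{eq:H}
H\ge(2W)^{L^7},\qquad HW\le b<W(H+1)\le2WH .
\end{equation}
In particular $H\ge W\ge12\,L^{14}\,32^{14}\,32^{7N}\ge24\cdot8^2\,N^7\,8^{7N}$.

Split $\theta_j=r_j+\tau_j$ with $r_j=j+\sum_{n<N}b_n^{-L_n^{j-1}}$. For $n<N$ the denominator $b_n^{L_n^{j-1}}$ is a power of two that does not exceed the power of two $Q$, so it divides $Q$; thus $Qr_j\in\mathbb Z$. Also $1\le r_j\le8$. Since $b_{n+1}^{L_{n+1}^{j-1}}\ge(2b_n)^{L_n^{j-1}}\ge2\,b_n^{L_n^{j-1}}$, the terms of $\tau_j=\sum_{n\ge N}b_n^{-L_n^{j-1}}$ at least halve at each step, and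
\[
b^{-L^{j-1}}\le\tau_j\le2\,b^{-L^{j-1}} .
\]
For $\alpha\in\{0,\dots,L-1\}^7$ put $e(\alpha)=\sum_j\alpha_jL^{j-1}$. By uniqueness of expansions in base $L$ the map $e$ is injective with values in $\{0,\dots,L^7-1\}$, and $b^{-e(\alpha)}\le\tau^\alpha\le2^{7L}b^{-e(\alpha)}$, where $\tau^\alpha=\prod_j\tau_j^{\alpha_j}$.

Let $0\ne R=\sum_\gamma a_\gamma T^\gamma\in\mathcal P_L(6H)$. Expanding $(r_j+\tau_j)^{\gamma_j}$ by the binomial theorem gives
\[
R(\theta)=\sum_{\alpha\in\{0,\dots,L-1\}^7}R_\alpha\tau^\alpha,\qquad R_\alpha=\sum_{\gamma}a_\gamma\prod_{j=1}^7\binom{\gamma_j}{\alpha_j}r_j^{\gamma_j-\alpha_j},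
\]
where only $\gamma$ with $\gamma_j\ge\alpha_j$ for all $j$ contribute. The $R_\alpha$ are the coefficients of the nonzero polynomial $R(r+T)$, so they are not all zero. Each $R_\alpha$ is an integer combination of monomials in $r$ of total degree at most $7L$, so $Q^{7L}R_\alpha\in\mathbb Z$, and $|R_\alpha|\ge Q^{-7L}$ if $R_\alpha\ne0$. Finally $|R_\alpha|\le L^7\cdot6H\cdot2^{7L}\,8^{7L}$.

Let $e^*$ be the least value of $e(\alpha)$ among the $\alpha$ with $R_\alpha\ne0$. It is attained by one $\alpha$ only, and the other nonzero terms, at most $L^7$ in number, have $e(\alpha)\ge e^*+1$. Their sum is at most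
\[
L^7\cdot6HL^7\,16^{7L}\cdot2^{7L}\,b^{-e^*-1}=\tfrac12HW\,Q^{-7L}\,b^{-e^*-1}\le\tfrac12Q^{-7L}\,b^{-e^*},
\]
by the definition of $W$ and by $HW\le b$. The leading term has size at least $Q^{-7L}b^{-e^*}$, so $|R(\theta)|\ge\frac12Q^{-7L}b^{-e^*}$. Using $Q^{7L}\le W$, $e^*\le L^7-1$ and \eqref{eq:H}, we conclude
\[
|R(\theta)|\ge(2W)^{-1}(2WH)^{-(L^7-1)}=(2W)^{-L^7}H^{-L^7+1}\ge H^{-L^7}.\qedhere
\]
\end{proof}

It follows that the sublevel estimate of Lemma~\ref{lem:sublevel} fails for every exponent, although the hypotheses of the conjecture hold.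

\begin{proposition}\label{prop:fail}
Let $\theta$ be given by \eqref{eq:theta} and consider the data \eqref{eq:data}. For every $\delta>0$ and every $C'<\infty$ there are $\varepsilon\in(0,1]$ and continuous $h_1,\dots,h_7:\mathbb R\to\mathbb R$ with
\[
\Big|\Big\{x\in[-\tfrac12,\tfrac12]^3:\ \Big|\psi-\sum_{j=1}^7h_j\circ\varphi_j\Big|\le\varepsilon\Big\}\Big|>C'\varepsilon^\delta .
\]
\end{proposition}

\begin{proof}
For $N\ge1$ take $L$ and $H$ from Lemma~\ref{lem:explicit} and apply Proposition~\ref{prop:thicken} with $M=8$, $\kappa_0=\frac14$ and $\sigma=H^{-L^7}<1$. The set $S$ lies in $[-\frac12,\frac12]^3$ and in the sublevel set with $\varepsilon=\rho$. Since $H\ge24M^2N^7M^{7N}$,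
\[
|S|^{1/3}\ge H^{N^7}\frac{\rho}{2X}=\frac{H^{N^7}\,H^{-L^7}}{24M^2N^7M^{7N}\,H}\ge H^{-(L^7-N^7+2)} .
\]
Together with $\rho\le H^{-L^7}$ this gives $|S|\,\rho^{-\delta}\ge H^{\,\delta L^7-3(L^7-N^7+2)}$. By the mean value theorem $L^7-N^7\le14L^6$, so the exponent is at least $\delta L^7-42L^6-6$, which tends to $+\infty$ with $N$. As $H\ge2$, the ratio $|S|\rho^{-\delta}$ exceeds $C'$ for large $N$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:explicit} and~\ref{thm:range}]
Let $D\ge3$, $J=\{1,\dots,m\}$ with $m\ge7$, and $d_j\ge1$. Let $\theta_1,\dots,\theta_7$ be given by \eqref{eq:theta} and let $\theta_8,\dots,\theta_m$ be further distinct reals. Write $x=(x_0,x_1,x_2,x'')\in\mathbb R^3\times\mathbb R^{D-3}$, let $B$ be the closed unit ball of $\mathbb R^D$, and set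
\[
\varphi_j(x)=(x_0+\theta_jx_1+\theta_j^2x_2,\,0,\dots,0)\in\mathbb R^{d_j},\qquad\psi(x)=x_1^2 .
\]
For $D=3$, $m=7$ and $d_j=1$ these are the data of Theorem~\ref{thm:explicit}.

The hypothesis of the conjecture holds: $h_j\circ\varphi_j$ equals $g_j(x_0+\theta_jx_1+\theta_j^2x_2)$ with $g_j(t)=h_j(t,0,\dots,0)$, so $\mathcal A$ annihilates it, whereas $\mathcal A\psi=2$.

Suppose that \eqref{eq:decay} holds, and let $\delta$ and $C$ be as in Lemma~\ref{lem:sublevel}. Let $v_D>0$ be the volume of the ball $\{|x''|\le0.4\}$ in $\mathbb R^{D-3}$, with $v_3=1$. Take $\varepsilon$ and $h_1,\dots,h_7$ from Proposition~\ref{prop:fail} with $C'=8C/v_D$, and let $S_\varepsilon\subset[-\frac12,\frac12]^3$ be the sublevel set there. Regard $h_1,\dots,h_7$ as functions of the first coordinate of $\mathbb R^{d_j}$, and put $h_j=0$ for $j>7$. Then $\psi-\sum_jh_j\circ\varphi_j$ does not depend on $x''$, and $S_\varepsilon\times\{|x''|\le0.4\}\subset B$ because $\frac34+0.16<1$. The $\varepsilon$-sublevel set in $B$ has measure at least $v_D|S_\varepsilon|>8C\varepsilon^\delta$,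 which contradicts Lemma~\ref{lem:sublevel}.
\end{proof}

\section{Almost every parameter, every frequency}\label{sec:generic}

Theorem~\ref{thm:generic} asks for two things that the previous section does not give. A lower bound at every $\lambda$ requires large sublevel sets at every scale $\varepsilon$, hence \eqref{eq:separation} for all $H$ and not only for one $H$ per value of $N$. And \eqref{eq:average} involves all frequencies $\tau/\varepsilon$ with $|\tau|\le1$, which must be compared with the single frequency $1/\varepsilon$.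

\subsection*{Separation at all heights}
A union bound that treats all polynomials alike is too weak. For $R=T_1^{L-1}$ the set of $\theta\in[-1,1]^7$ with $|R(\theta)|\le\sigma$ has measure $2^7\sigma^{1/(L-1)}$; used for each of about $H^{L^7}$ polynomials, a bound of this size leads at best to an exponent of order $L^8$. We use instead the theorem of Kleinbock and Margulis, in the following form; $\|q\|$ is the maximum norm.

\begin{theorem}[{\cite[Theorem A]{KM}}]\label{thm:KM}
Let $f=(f_1,\dots,f_n)$ be real analytic on a connected open set $U\subset\mathbb R^d$, and suppose that $1,f_1,\dots,f_n$ are linearly independent over $\mathbb R$. Then for almost every $\theta\in U$ and every $\eta>0$, the inequality $|p+q\cdot f(\theta)|\le\|q\|^{-n-\eta}$ has a solution $p\in\mathbb Z$ for only finitely many $q\in\mathbb Z^n\setminus\{0\}$.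
\end{theorem}

\begin{lemma}\label{lem:generic}
For almost every $\theta\in\mathbb R^7$ the $\theta_j$ are distinct and nonzero, and for every $L\ge2$ there is $c_L\in(0,1)$ with
\begin{equation}\label{eq:generic}
|R(\theta)|\ge c_L\,(6H)^{-L^7}\qquad\text{for all }H\ge1\text{ and all }0\ne R\in\mathcal P_L(6H).
\end{equation}
\end{lemma}

\begin{proof}
The zero set of a nonzero polynomial is null and $\mathbb Z[T]$ is countable, so almost every $\theta$ is annihilated by no nonzero integer polynomial; such $\theta_j$ are distinct and nonzero. For each $L\ge2$ apply Theorem~\ref{thm:KM} on $U=\mathbb R^7$ with $\eta=1$ to the list $f$ of all monomials $T^\alpha$, $0\ne\alpha\in\{0,\dots,L-1\}^7$, so that $n=L^7-1$; distinct monomials are linearly independent. Fix $\theta$ outside these countably many null sets, and fix $L$. Write $R(\theta)=p+q\cdot f(\theta)$, where $p$ is the constant term of $R$ and $\|q\|\le6H$. If $q=0$, then $|R(\theta)|=|p|\ge1$. If $q\ne0$ is not one of the finitely many exceptional vectors, then $|R(\theta)|>\|q\|^{-L^7}\ge(6H)^{-L^7}$.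 For each exceptional $q$ the minimum of $|p+q\cdot f(\theta)|$ over $p\in\mathbb Z$ is attained and is positive. Let $c_L$ be the smallest of these finitely many minima and $\frac12$.
\end{proof}

For the rest of the section fix $\theta$ as in Lemma~\ref{lem:generic}, put $M=1+\max_j|\theta_j|$, and let $B\subset\mathbb R^3$ be a closed ball of positive radius with center $a$.

\subsection*{Localization and scaling}
Since $\psi$ and the $\varphi_j$ are homogeneous, a dilation of $x$ changes $\lambda$. It also changes the domain of integration, so we pass to a domain that the functions $f_j$ can cut out themselves. The forms $\varphi_1,\varphi_2,\varphi_3$ are linearly independent, because their coefficient matrix is a Vandermonde matrix with distinct nodes. Hence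
\[
\Omega=\{x\in\mathbb R^3:\ |\varphi_j(x)|\le r_0\text{ for }j=1,2,3\}
\]
is a bounded parallelepiped that shrinks linearly with $r_0$. Fix $r_0>0$ so small that $|\Omega|\le1$ and $a+\Omega\subset B$. For $\lambda\in\mathbb R$ let
\[
\Lambda(\lambda)=\sup\Big|\int_\Omega e^{i\lambda\psi}\prod_{j=1}^7g_j(\varphi_j(x))\,dx\Big|\le1,
\]
where the supremum is over Borel functions $g_j:\mathbb R\to\mathbb C$ with $|g_j|\le1$.

\begin{lemma}\label{lem:Lambda}
\textup{(a)} The supremum in Theorem~\ref{thm:generic} is at least $\Lambda(\lambda)$.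
\textup{(b)} $\Lambda(-\lambda)=\Lambda(\lambda)$.
\textup{(c)} $\Lambda(\mu)\le(\lambda/\mu)^{3/2}\Lambda(\lambda)$ for $0<\mu\le\lambda$.
\end{lemma}

\begin{proof}
(a) Write $y_1=\sum_{j=1}^3\gamma_j\varphi_j(y)$ with real constants $\gamma_j$. Given Borel $g_j$ with $|g_j|\le1$, define $f_j$ by $f_j(\varphi_j(a)+t)=g_j(t)$ for $j\ge4$ and by
\[
f_j(\varphi_j(a)+t)=\mathbf 1_{[-r_0,r_0]}(t)\,e^{-2i\lambda a_1\gamma_jt}\,g_j(t)\qquad(j=1,2,3).
\]
Substitute $x=a+y$. Then $\varphi_j(x)=\varphi_j(a)+\varphi_j(y)$, the three indicators restrict $y$ to $\Omega$, the three exponentials multiply to $e^{-2i\lambda a_1y_1}$, and $\psi(a+y)=y_1^2+2a_1y_1+a_1^2$. As $a+\Omega\subset B$,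
\[
\int_Be^{i\lambda\psi}\prod_jf_j(\varphi_j(x))\,dx=e^{i\lambda a_1^2}\int_\Omega e^{i\lambda\psi}\prod_jg_j(\varphi_j(y))\,dy .
\]
It remains to replace the Borel functions $f_j$ by continuous ones. The averages $f_j^{(k)}(t)=\frac k2\int_{t-1/k}^{t+1/k}f_j$ are continuous, bounded by $1$, and converge to $f_j$ almost everywhere by the Lebesgue differentiation theorem. The preimage of a null set under a nonzero linear form is null, so $f_j^{(k)}\circ\varphi_j\to f_j\circ\varphi_j$ almost everywhere on $B$, and dominated convergence applies.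

(b) Take complex conjugates and replace $g_j$ by $\overline{g_j}$.

(c) Let $s=(\mu/\lambda)^{1/2}\le1$. Given $g_j$, put $\tilde g_j(t)=g_j(t/s)$ for $j\ge4$ and $\tilde g_j(t)=\mathbf 1_{[-sr_0,sr_0]}(t)\,g_j(t/s)$ for $j\le3$. The indicators restrict $x$ to $s\Omega\subset\Omega$, and the substitution $x=sy$ gives
\[
\int_\Omega e^{i\lambda\psi}\prod_j\tilde g_j(\varphi_j(x))\,dx=s^3\int_\Omega e^{i\lambda s^2\psi}\prod_jg_j(\varphi_j(y))\,dy .
\]
Hence $\Lambda(\lambda)\ge s^3\Lambda(s^2\lambda)=(\mu/\lambda)^{3/2}\Lambda(\mu)$.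
\end{proof}

\begin{lemma}\label{lem:lower}
Let $\lambda\ge1$, let $h_1,\dots,h_7:\mathbb R\to\mathbb R$ be continuous, and let $S_{1/\lambda}=\{x\in\Omega:|\psi-\sum_jh_j\circ\varphi_j|\le1/\lambda\}$. Then $\Lambda(\lambda)\ge(|S_{1/\lambda}|/12)^{3/2}$.
\end{lemma}

\begin{proof}
Let $G=\psi-\sum_jh_j\circ\varphi_j$ and $A=\Lambda(\lambda)\in[0,1]$. Taking $g_j=e^{-i\tau\lambda h_j}$ and using Lemma~\ref{lem:Lambda}(b),(c), we get for $0<|\tau|\le1$
\[
\Big|\int_\Omega e^{i\tau\lambda G}\,dx\Big|\le\Lambda(|\tau|\lambda)\le\min\big(1,|\tau|^{-3/2}A\big).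
\]
By \eqref{eq:average} with $E=\Omega$ and $\varepsilon=1/\lambda$, $|S_{1/\lambda}|\le4\int_0^1\min(1,\tau^{-3/2}A)\,d\tau$. If $A=0$, then $|S_{1/\lambda}|=0$. Otherwise split at $\tau=A^{2/3}$:
\[
|S_{1/\lambda}|\le4\Big(A^{2/3}+A\int_{A^{2/3}}^\infty\tau^{-3/2}d\tau\Big)=4\big(A^{2/3}+2A\cdot A^{-1/3}\big)=12A^{2/3}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
By Lemma~\ref{lem:Lambda}(a),(b) it suffices to bound $\Lambda(\lambda)$ from below for $\lambda\ge1$. Given $\delta>0$, fix $N$ so large that, with $L=N+2$,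
\[
\gamma=1-\frac{N^7-1}{L^7}\in(0,1]\qquad\text{satisfies}\qquad\tfrac92\gamma\le\delta .
\]
Below, $c>0$ denotes constants that depend only on $N$, $\theta$ and $r_0$ and may change from line to line. Let $\kappa_0=\min(\frac14,\frac{r_0}{6M^2})$. On $[-2\kappa_0,2\kappa_0]^3$ we have $|\varphi_j|\le3M^2\cdot2\kappa_0\le r_0$, so this cube lies in $\Omega$.

By \eqref{eq:generic}, condition \eqref{eq:separation} holds for every $H\ge1$ with $\sigma_H=c_L(6H)^{-L^7}\in(0,1)$. Put $\rho_H=\sigma_H/(12M^2)=\rho_1H^{-L^7}$. Proposition~\ref{prop:thicken} gives continuous $h_j$, depending on $H$, whose $\rho_H$-sublevel set in $\Omega$ has measure at least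
\[
\Big(H^{N^7}\frac{2\rho_H\kappa_0}{N^7M^{7N}H}\Big)^3=c\,\big(H^{N^7-1}\rho_H\big)^3=c\,\rho_H^{\,3\gamma},
\]
where we used $H=(\rho_1/\rho_H)^{1/L^7}$.

Given $\lambda\ge1$, let $H$ be the least positive integer with $\rho_H\le1/\lambda$. If $H\ge2$, then $\rho_{H-1}>1/\lambda$ and $\rho_H=(1-\frac1H)^{L^7}\rho_{H-1}\ge2^{-L^7}\lambda^{-1}$. If $H=1$, then $\rho_H=\rho_1\ge\rho_1\lambda^{-1}$. In both cases $c\lambda^{-1}\le\rho_H\le\lambda^{-1}$. For the functions $h_j$ that belong to this $H$ the set $S_{1/\lambda}$ contains the $\rho_H$-sublevel set, so $|S_{1/\lambda}|\ge c\lambda^{-3\gamma}$. Lemma~\ref{lem:lower} gives $\Lambda(\lambda)\ge c\lambda^{-9\gamma/2}\ge c\lambda^{-\delta}$.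
\end{proof}

\begin{thebibliography}{9}

\bibitem{Christ}
Michael Christ, \emph{On Trilinear Oscillatory Integral Inequalities and Related Topics}, arXiv:2007.12753 (2020).

\bibitem{KM}
Kleinbock and Margulis, \emph{Flows on homogeneous spaces and Diophantine approximation on manifolds}, Ann. of Math. 148 (1998), 339--360.

\end{thebibliography}
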